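\title{A complete Boolean algebra that embeds into $\mathcal P(\mathbb N)/\mathrm{fin}$ and is nowhere $\sigma$-centered}

\begin{abstract}
Every $\sigma$-centered Boolean algebra embeds into $\mathcal P(\mathbb N)/\mathrm{fin}$. We show that the converse for complete algebras is not consistent with ZFC: there is, in ZFC, a complete ccc Boolean algebra of cardinality $\mathfrak c$ that embeds into $\mathcal P(\mathbb N)/\mathrm{fin}$ and is not $\sigma$-centered below any nonzero element. The embedding comes from a criterion for unions of $\omega_1$-chains of subalgebras that carry coherent countable sets of ultrafilters. The algebra is built from a coherent sequence of injections of the countable ordinals into $\omega$ and imitates the regular open algebra of a Suslin tree.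
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathcal P(\mathbb N)/\mathrm{fin}$ be the quotient of the power set of $\mathbb N$ by the ideal of finite sets, and let $[A]_{\mathrm{fin}}$ be the class of $A\subseteq\mathbb N$. A Boolean algebra $B$ \emph{embeds} into $\mathcal P(\mathbb N)/\mathrm{fin}$ if there is an injective Boolean homomorphism from $B$ into it; only the finite operations have to be preserved. A set $C\subseteq B$ is \emph{centered} if every finite subset of $C$ has nonzero meet, and $B$ is \emph{$\sigma$-centered} if $B\setminus\{0\}$ is a union of countably many centered sets. The algebra $B$ is \emph{complete} if every subset has a supremum, and \emph{ccc} if every family of pairwise disjoint nonzero elements is countable. Our Boolean algebras satisfy $0\neq1$.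

Every centered set is contained in an ultrafilter, so $B$ is $\sigma$-centered exactly when countably many ultrafilters cover $B\setminus\{0\}$. An ultrafilter $x$ satisfies $b\wedge c\in x\iff b,c\in x$ and $\neg b\in x\iff b\notin x$. Hence any sequence $\theta(0),\theta(1),\dots$ of ultrafilters on $B$ defines a homomorphism
\begin{equation}\label{eq:hom}
B\to\mathcal P(\mathbb N),\qquad b\mapsto\{n: b\in\theta(n)\},
\end{equation}
which is injective if the $\theta(n)$ cover $B\setminus\{0\}$. Conversely, a subalgebra of $\mathcal P(\mathbb N)$ is covered, apart from $\emptyset$, by the centered sets $\{A:n\in A\}$. So $\sigma$-centeredness measures embeddability into $\mathcal P(\mathbb N)$ itself. If each ultrafilter of a countable cover is listed infinitely often, nonzero elements go to infinite sets under \eqref{eq:hom}, and the map stays injective after passing to the quotient: every $\sigma$-centered algebra embeds into $\mathcal P(\mathbb N)/\mathrm{fin}$.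

The converse fails for a cheap reason. A $\sigma$-centered algebra is ccc, since disjoint elements lie in different centered sets, and $\mathcal P(\mathbb N)/\mathrm{fin}$ is not ccc: identify $\mathbb N$ with the binary tree and take the classes of its branches. But $\mathcal P(\mathbb N)/\mathrm{fin}$ is not complete either. If $\mathbb N$ is partitioned into infinite sets $A_n$ and $[A]_{\mathrm{fin}}$ is an upper bound of the $[A_n]_{\mathrm{fin}}$, then removing one point of each $A\cap A_n$ from $A$ gives a strictly smaller upper bound. This leads to the following question, which comes from the paper of Dow and Hart \cite{DH}.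

\begin{quote}
Is it consistent with ZFC that every complete Boolean algebra that embeds into $\mathcal P(\mathbb N)/\mathrm{fin}$ is $\sigma$-centered?
\end{quote}

One might well guess yes. A complete algebra with infinitely many pairwise disjoint nonzero elements has at least $\mathfrak c=2^{\aleph_0}$ elements. To embed it one element at a time is a recursion of length at least $\mathfrak c$ in which each new set has to meet one requirement modulo finite for each earlier set, and a diagonal argument meets only countably many. When $\mathfrak c>\aleph_1$ nothing obvious keeps such a recursion alive, and the explicit formula \eqref{eq:hom} looks like the only construction that is always available. The guess is wrong. For $b\ne0$ let $B\restriction b$ be the algebra $\{c\in B:c\le b\}$.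

\begin{theorem}[ZFC]\label{thm:main}
There is a complete Boolean algebra $B$ such that
\begin{itemize}
\item[(1)] $B$ embeds into $\mathcal P(\mathbb N)/\mathrm{fin}$;
\item[(2)] for every $b\in B\setminus\{0\}$ the algebra $B\restriction b$ is not $\sigma$-centered; in particular $B$ is not $\sigma$-centered;
\item[(3)] $B$ is ccc, $|B|=\mathfrak c$, and $B$ is the union of an increasing $\omega_1$-chain of $\sigma$-centered subalgebras, each closed under arbitrary joins of $B$. In particular $B\setminus\{0\}$ is a union of $\aleph_1$ centered sets, and not of $\aleph_0$.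
\end{itemize}
\end{theorem}

Thus ZFC refutes the statement in the question, and the answer is no. By (3) the failure is as small as it can be in terms of the number of centered sets. The embedding is obtained by a recursion of length $\omega_1$ that handles a whole $\sigma$-centered subalgebra at each step, through formula \eqref{eq:hom}.

\begin{theorem}\label{thm:criterion}
Let $B=\bigcup_{\alpha<\omega_1}B_\alpha$ be an increasing union of subalgebras. For each $\alpha$ let $X_\alpha$ be a countable set of ultrafilters on $B_\alpha$ such that $\bigcup X_\alpha=B_\alpha\setminus\{0\}$ and, for $\alpha<\beta$, $\{x\cap B_\alpha:x\in X_\beta\}=X_\alpha$. Then $B$ embeds into $\mathcal P(\mathbb N)/\mathrm{fin}$.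
\end{theorem}

Stone duality gives the topological form of Theorem~\ref{thm:main}. A space is \emph{extremally disconnected} if the closure of every open set is open.

\begin{corollary}[ZFC]\label{cor:stone}
The space $\mathbb N^*=\beta\mathbb N\setminus\mathbb N$ has an extremally disconnected compact continuous image that is ccc, has density exactly $\aleph_1$, and has no nonempty separable open subset.
\end{corollary}

Theorem~\ref{thm:criterion} is proved in Section~\ref{sec:criterion}. Section~\ref{sec:trees} applies it to a Suslin tree, where the whole argument takes a few lines, and then to a tree that exists in ZFC, where exactly one step fails. Sections \ref{sec:P}--\ref{sec:nowhere} repair that step.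

\medskip
\noindent\textbf{Notation.} We identify $\mathbb N$ with $\omega$ and each ordinal with the set of smaller ordinals; $[\alpha,\beta)=\beta\setminus\alpha$. Restriction of a function $f$ to a set $A$ is written $f|A$. Thus for $f\in\omega^\omega$ and $m<\omega$, $f|m$ is a node of length $m$ in the tree $\omega^{<\omega}$ of finite sequences, and $f$ is a \emph{branch} of that tree. For functions with the same domain, $f=^*g$ means that $f$ and $g$ differ at finitely many arguments only. ``Almost all'' means all but finitely many.

\section{Regular open algebras and $\Delta$-systems}\label{sec:background}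

Let $(P,\le)$ be a preorder, that is, a reflexive and transitive relation. If $q\le p$ we call $q$ an \emph{extension} of $p$. Two elements are \emph{compatible} if they have a common extension; an \emph{antichain} is a set of pairwise incompatible elements; $P$ is \emph{ccc} if its antichains are countable. The downward closed subsets of $P$ are the open sets of a topology. The regular open sets, those equal to the interior of their closure, form a complete Boolean algebra $RO(P)$ under inclusion. Let $[p]$ be the interior of the closure of $\{q:q\le p\}$. We use three standard properties of the map $p\mapsto[p]$: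
\begin{itemize}
\item[(R1)] $q\le p$ implies $[q]\le[p]$;
\item[(R2)] every nonzero $b\in RO(P)$ lies above some $[p]$;
\item[(R3)] $[p]\wedge[q]\ne0$ if and only if $p$ and $q$ are compatible; in particular $[p]\neq0$.
\end{itemize}
We also use the law $a\wedge\bigvee_jb_j=\bigvee_j(a\wedge b_j)$, valid in every complete Boolean algebra.

\begin{lemma}\label{lem:RO}
Let $p,p_1,\dots,p_n\in P$ with $n\ge0$, let $A\subseteq P$ and $b\in RO(P)$.
\begin{itemize}
\item[(a)] $[p]\wedge\bigvee_{a\in A}[a]\neq0$ if and only if $p$ is compatible with some $a\in A$.
\item[(b)] If $[q]\wedge b\neq0$ for every common extension $q$ of $p_1,\dots,p_n$, then $[p_1]\wedge\dots\wedge[p_n]\le b$. (For $n=0$: if $[q]\wedge b\ne0$ for all $q\in P$, then $b=1$.)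
\item[(c)] $b=\bigvee_{a\in A'}[a]$ for some antichain $A'\subseteq P$.
\item[(d)] If $P$ is ccc, so is $RO(P)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) is the distributive law and (R3). For (b), suppose $c=[p_1]\wedge\dots\wedge[p_n]\wedge\neg b\neq0$ and take $q_0$ with $[q_0]\le c$. Given $q_{j-1}\le q_0$, we have $0\ne[q_{j-1}]\le[p_j]$, so by (R3) there is $q_j\le q_{j-1},p_j$. Then $q_n$ extends all $p_j$ and $[q_n]\wedge b\le c\wedge b=0$. For (c), let $A'$ be maximal among antichains contained in $\{p:[p]\le b\}$. If $b\wedge\neg\bigvee_{a\in A'}[a]$ were nonzero, some $[p]$ would lie below it, and $p$ could be added to $A'$ by (R3). For (d), choose some $[p]$ below each member of a family of pairwise disjoint nonzero elements; these $p$ form an antichain.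
\end{proof}

The \emph{$\Delta$-system lemma} states: if $(A_\nu)_{\nu<\omega_1}$ are finite sets, there are an uncountable $I\subseteq\omega_1$ and a set $A$, the \emph{root}, with $A_\nu\cap A_\mu=A$ for all distinct $\nu,\mu\in I$. The $A_\nu$ need not be distinct: a set that occurs uncountably often can serve as the root.

\section{Embedding along an $\omega_1$-chain}\label{sec:criterion}

In Theorem~\ref{thm:criterion} each $B_\alpha$ embeds into $\mathcal P(\mathbb N)$ by \eqref{eq:hom}, through an enumeration $\theta_\alpha$ of $X_\alpha$. If the enumerations could be chosen with $\theta_\beta(n)\cap B_\alpha=\theta_\alpha(n)$ for all $n$, the unions $\bigcup_\alpha\theta_\alpha(n)$ would be countably many ultrafilters on $B$ that cover $B\setminus\{0\}$, and $B$ would be $\sigma$-centered. We ask for the equation for almost all $n$ only. The quotient by finite sets absorbs the errors, and the errors give room at limit stages.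

\begin{proof}[Proof of Theorem~\ref{thm:criterion}]
By recursion on $\alpha<\omega_1$ we construct $\theta_\alpha:\omega\to X_\alpha$ such that
\begin{itemize}
\item[(i)] $\theta_\alpha^{-1}(x)$ is infinite for every $x\in X_\alpha$;
\item[(ii)] if $\alpha<\beta$, then $\theta_\beta(n)\cap B_\alpha=\theta_\alpha(n)$ for almost all $n$.
\end{itemize}
The set $X_0$ is countable and nonempty, since $1\in\bigcup X_0$; let $\theta_0$ be any map onto $X_0$ with infinite fibers.

\emph{Successor step.} Let $\beta=\alpha+1$. For $x\in X_\alpha$ the set $Y_x=\{y\in X_\beta:y\cap B_\alpha=x\}$ is nonempty and countable, and the sets $Y_x$ cover $X_\beta$. Split the infinite set $\theta_\alpha^{-1}(x)$ into infinite pieces indexed by $Y_x$, and let $\theta_\beta$ take the value $y$ on the piece with index $y$. Then (i) holds and $\theta_\beta(n)\cap B_\alpha=\theta_\alpha(n)$ for all $n$. For $\alpha'<\alpha$, intersect this equation with $B_{\alpha'}$ and use (ii) for $\alpha'<\alpha$.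

\emph{Limit step.} Let $\delta$ be a limit ordinal, $\alpha_0<\alpha_1<\cdots$ with supremum $\delta$, and $X_\delta=\{t_l:l<\omega\}$, repetitions allowed. We let $\theta_\delta$ follow $\theta_{\alpha_j}$ on the $j$th of a sequence of finite intervals, long enough for $t_0,\dots,t_j$ to appear. Choose $0=n_0<n_1<\cdots$ such that for all $j$
\begin{itemize}
\item[(A)] $\theta_{\alpha_j}(n)\cap B_{\alpha_i}=\theta_{\alpha_i}(n)$ for all $n\ge n_j$ and $i\le j$;
\item[(B)] for each $l\le j$ there are at least $j+1$ numbers $n\in[n_j,n_{j+1})$ with $\theta_{\alpha_j}(n)=t_l\cap B_{\alpha_j}$.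
\end{itemize}
For $j=0$, (A) is trivial. Given $n_j$, every large enough $n_{j+1}$ satisfies (A) for $j+1$, by (ii), and (B) for $j$, by (i) and $t_l\cap B_{\alpha_j}\in X_{\alpha_j}$.

Fix $j$. By (B) we can pick, one after the other, distinct numbers $n(0),\dots,n(j)$ in $[n_j,n_{j+1})$ with $\theta_{\alpha_j}(n(l))=t_l\cap B_{\alpha_j}$: at each turn at most $j$ of the at least $j+1$ candidates are used up. Put $\theta_\delta(n(l))=t_l$, and for the other $n\in[n_j,n_{j+1})$ let $\theta_\delta(n)$ be any element of $X_\delta$ whose intersection with $B_{\alpha_j}$ is $\theta_{\alpha_j}(n)$. Each $t_l$ is a value of $\theta_\delta$ on every interval with $j\ge l$, which gives (i). If $n\ge n_i$, say $n\in[n_j,n_{j+1})$ with $j\ge i$, then (A) gives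
\[
\theta_\delta(n)\cap B_{\alpha_i}=\theta_{\alpha_j}(n)\cap B_{\alpha_i}=\theta_{\alpha_i}(n).
\]
For arbitrary $\alpha<\delta$ take $\alpha_i>\alpha$; then $\theta_\delta(n)\cap B_\alpha=\theta_{\alpha_i}(n)\cap B_\alpha=\theta_\alpha(n)$ for almost all $n$.

\emph{The embedding.} For $b\in B_\alpha$ put $\varphi(b)=[\{n:b\in\theta_\alpha(n)\}]_{\mathrm{fin}}$. If $\alpha<\beta$ and $b\in B_\alpha$, then $b\in\theta_\beta(n)\iff b\in\theta_\beta(n)\cap B_\alpha$, and the latter set is $\theta_\alpha(n)$ for almost all $n$. So $\varphi(b)$ does not depend on $\alpha$. By \eqref{eq:hom}, $\varphi$ is a homomorphism on each $B_\alpha$, hence on the increasing union $B$. If $0\neq b\in B_\alpha$, then $b\in x$ for some $x\in X_\alpha$, and $\{n:b\in\theta_\alpha(n)\}$ contains the infinite set $\theta_\alpha^{-1}(x)$. So the kernel of $\varphi$ is trivial.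
\end{proof}

The length $\omega_1$ was used in the limit step, where $\delta$ is the supremum of a sequence. Countability of $X_\alpha$ cannot be dropped: the set of all ultrafilters on an algebra of size greater than $\mathfrak c$, with the constant chain, satisfies the other hypotheses. In applications the demanding part of the coherence hypothesis is that every $x\in X_\beta$ restricts to a member of $X_\alpha$: the set $X_\alpha$ must already anticipate all nonzero elements of all later algebras.

\section{The model case: trees}\label{sec:trees}

A \emph{tree} is a partial order $(T,\sqsubseteq)$ in which the predecessors of each node are well-ordered; the level $T_\alpha$ consists of the nodes whose strict predecessors have order type $\alpha$. The tree has \emph{height $\omega_1$} if $T_\alpha\ne\emptyset$ exactly for $\alpha<\omega_1$. Of \emph{normality} we need only that for $\alpha<\beta<\omega_1$ each node of $T_\alpha$ has a successor in $T_\beta$. We regard $T$ as a preorder by $t'\le t\iff t\sqsubseteq t'$; two nodes are then compatible exactly when they are comparable. A \emph{Suslin tree} is a tree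 of height $\omega_1$ with no uncountable chain and no uncountable antichain.

\begin{proposition}\label{prop:suslin}
If $T$ is a normal Suslin tree, then the complete algebra $RO(T)$ embeds into $\mathcal P(\mathbb N)/\mathrm{fin}$ and is not $\sigma$-centered.
\end{proposition}

\begin{proof}
Let $B_\alpha$ be the set of joins $\bigvee_{t\in A}[t]$ with $A\subseteq T_\alpha$.

\emph{Step 1: $\bigcup_\alpha B_\alpha$ embeds.} The elements $[t]$, $t\in T_\alpha$, are pairwise disjoint. By normality every node is comparable with a node of $T_\alpha$, so their join is $1$ by Lemma~\ref{lem:RO}(b). Hence $B_\alpha$ is a subalgebra with atoms $[t]$, $t\in T_\alpha$. If $t\in T_\alpha$ and $\alpha<\beta$, every node above $t$ is comparable with a node of $T_\beta$ above $t$, so $[t]$ is the join of the $[t']$ with $t\sqsubseteq t'\in T_\beta$, and $B_\alpha\subseteq B_\beta$. Let $X_\alpha$ consist of the principal ultrafilters $x_t=\{b\in B_\alpha:[t]\le b\}$, $t\in T_\alpha$. It is countable because the level $T_\alpha$ is an antichain, and it covers $B_\alpha\setminus\{0\}$. If $t\in T_\alpha$ is the predecessor of $t'\in T_\beta$,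 then $x_{t'}\cap B_\alpha$ is an ultrafilter containing $[t]$, so it is $x_t$; by normality every $t\in T_\alpha$ arises in this way. Theorem~\ref{thm:criterion} applies.

\emph{Step 2: $\bigcup_\alpha B_\alpha=RO(T)$.} Each $b$ is a join over an antichain, by Lemma~\ref{lem:RO}(c). The antichain is countable, so its nodes lie below some level $\alpha$, and $b\in B_\alpha$.

\emph{Step 3: no countable cover.} If $C$ is centered, $\{t:[t]\in C\}$ is a chain by (R3), hence countable. But $T$ is uncountable.
\end{proof}

Step 1 used normality and countable levels, Step 2 the ccc, Step 3 the absence of uncountable chains. Theorem~\ref{thm:main} must do without a Suslin tree. A tree with all properties but the ccc comes from the following standard construction, which is used in \cite{Kunen} to build an Aronszajn tree.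

\begin{lemma}\label{lem:coherent}
There are injections $e_\alpha:\alpha\to\omega$, $\alpha<\omega_1$, with $e_\beta|\alpha=^*e_\alpha$ for $\alpha<\beta$.
\end{lemma}

\begin{proof}
We require in addition that $\omega\setminus\operatorname{ran}e_\alpha$ be infinite. Let $e_0=\emptyset$, and let $e_{\alpha+1}$ extend $e_\alpha$ by a value outside $\operatorname{ran}e_\alpha$. Let $\delta$ be a limit, the supremum of $\alpha_0<\alpha_1<\cdots$. We build injections $e'_n:\alpha_n\to\omega$ with $e'_n=^*e_{\alpha_n}$ and $e'_n\subseteq e'_{n+1}$, starting from $e'_0=e_{\alpha_0}$. Given $e'_n$, note that it differs from $e_{\alpha_{n+1}}|\alpha_n$ on a finite set $D$. A point $\xi\in[\alpha_n,\alpha_{n+1})$ with $e_{\alpha_{n+1}}(\xi)\in\operatorname{ran}e'_n$ must have its value in $e'_n[D]$, since $e_{\alpha_{n+1}}$ is injective; so there are finitely many such points. Let $e'_{n+1}$ extend $e'_n$, send these points to distinct numbers outside the coinfinite set $\operatorname{ran}e_{\alpha_{n+1}}\cup e'_n[D]$, and agree with $e_{\alpha_{n+1}}$ on the rest of $[\alpha_n,\alpha_{n+1})$. The union $e'=\bigcup_ne'_n$ is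 an injection on $\delta$, but it may be onto. Put $e_\delta(\alpha_n)=e'(\alpha_{2n})$ and $e_\delta=e'$ elsewhere. Then $e_\delta$ is injective, omits all $e'(\alpha_{2n+1})$, and differs from $e'$ at finitely many points below each $\alpha_n$. So $e_\delta|\alpha_n=^*e_{\alpha_n}$, and $e_\delta|\alpha=^*e_{\alpha_n}|\alpha=^*e_\alpha$ for $\alpha<\alpha_n$.
\end{proof}

Fix such a sequence and let
\[
U_\alpha=\{u\in\omega^\alpha:u=^*e_\alpha\}.
\]
This set is countable, as $u$ is determined by finitely many changes to $e_\alpha$. Let $\alpha\le\beta$. If $u\in U_\beta$, then $u|\alpha\in U_\alpha$. If $u\in U_\alpha$, then $u{\uparrow}\beta:=u\cup e_\beta|[\alpha,\beta)$ is in $U_\beta$.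

\begin{example}\label{ex:tree}
The set $T=\bigcup_{\alpha<\omega_1}U_\alpha$, ordered by inclusion, is a normal tree with countable levels $U_\alpha$. It has no uncountable chain: the union would be a function $h:\omega_1\to\omega$ with $h|\alpha=^*e_\alpha$ for all $\alpha$, some value would be taken infinitely often below some $\alpha$, and $e_\alpha$ would not be injective. So Steps 1 and 3 above go through. Step 2 does not. Choose $n$ such that $A=\{\alpha:e_{\alpha+1}(\alpha)=n\}$ is uncountable. For $\alpha<\beta$ in $A$, the inclusion $e_{\alpha+1}\subseteq e_{\beta+1}$ would give $e_{\beta+1}(\alpha)=n=e_{\beta+1}(\beta)$. So $\{e_{\alpha+1}:\alpha\in A\}$ is an uncountable antichain.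
\end{example}

\section{The preorder $P$}\label{sec:P}

Two nodes $u\in U_\alpha$ and $u'\in U_\beta$ of the tree in Example~\ref{ex:tree} disagree at finitely many points of $\alpha\le\beta$. To make them compatible we allow ourselves to declare finitely many natural numbers equivalent, by giving them the same color; a finite partial coloring becomes part of the condition. This will yield the ccc. It also endangers Step 3, because one ultrafilter can hold that all numbers have the same color (Remark~\ref{rem:onebranch}). We therefore use one coloring for each branch $f\in\omega^\omega$, all read off from a single labeling of the tree $\omega^{<\omega}$, and choose the branch after the countably many ultrafilters are given.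

For a partial function $s$ from $\omega^{<\omega}$ to $\mathbb Z$ and $f\in\omega^\omega$ put
\[
s^f(m)=s(f|m)-f(m)\qquad\text{for those $m<\omega$ with }f|m\in\operatorname{dom}s ,
\]
and define an equivalence relation on $\omega$ by
\[
m\approx^f_sm'\iff m=m',\ \text{ or }\ s^f(m)\text{ and }s^f(m')\text{ are defined and equal.}
\]
If $s\subseteq s'$, then $m\approx^f_sm'$ implies $m\approx^f_{s'}m'$. The shift by $f(m)$ serves Section~\ref{sec:nowhere}: the node $f|m$ does not determine $f(m)$, so $f(m)$ can still be chosen to spoil a prediction about the label of $f|m$.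

\begin{definition}\label{def:P}
For $\alpha<\omega_1$, $P_\alpha$ is the set of $p=(\alpha,s,F,u)$ where $s$ is a finite partial function from $\omega^{<\omega}$ to $\mathbb Z$, $F\subseteq\omega^\omega$ is finite, and $u:F\to U_\alpha$; we write $u^f$ for $u(f)$, and $p=(\alpha_p,s_p,F_p,u_p)$. Elements of $P=\bigcup_{\alpha<\omega_1}P_\alpha$ are \emph{conditions}, and $\alpha_p$ is the \emph{level} of $p$. Put $q\le p$ if $\alpha_q\ge\alpha_p$, $s_q\supseteq s_p$, $F_q\supseteq F_p$, and
\[
u_q^f(\xi)\approx^f_{s_q}u_p^f(\xi)\qquad\text{for all }f\in F_p,\ \xi<\alpha_p .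
\]
\end{definition}

The relation is reflexive. It is transitive because $r\le q\le p$ gives $u_r^f(\xi)\approx^f_{s_r}u_q^f(\xi)\approx^f_{s_q}u_p^f(\xi)$ and $s_q\subseteq s_r$. A condition can be read as partial information about a total labeling $c:\omega^{<\omega}\to\mathbb Z$ and functions $h_f:\omega_1\to\mathbb Z$, namely that $c\supseteq s_p$ and $h_f|\alpha_p=c^f\circ u_p^f$ for $f\in F_p$. If $q\le p$, the information in $q$ implies that in $p$.

The sets $P_\alpha$ play the role of the levels of a tree. For a condition $p$, $\alpha\le\alpha_p$ and $\gamma\ge\alpha_p$, let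
\[
p|\alpha=(\alpha,s_p,F_p,(u_p^f|\alpha)_{f\in F_p}),\qquad p{\uparrow}\gamma=(\gamma,s_p,F_p,(u_p^f{\uparrow}\gamma)_{f\in F_p}).
\]
Directly from Definition~\ref{def:P}:
\begin{itemize}
\item[(P1)] $p{\uparrow}\gamma\le p\le p|\alpha$; so every condition has extensions of arbitrarily high level;
\item[(P2)] if $q\le p$ and $\alpha_p\le\alpha\le\alpha_q$, then $q|\alpha\le p$.
\end{itemize}
Compatibility depends only on the existence of a suitable labeling.

\begin{lemma}\label{lem:compat}
Let $\alpha_p\le\alpha_q$. Then $p$ and $q$ are compatible if and only if there is a finite partial function $s'\supseteq s_p\cup s_q$ with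
\begin{equation}\label{eq:compat}
u_p^f(\xi)\approx^f_{s'}u_q^f(\xi)\qquad\text{for all }f\in F_p\cap F_q,\ \xi<\alpha_p .
\end{equation}
Every common extension $t$ of $p$ and $q$ provides such a function, namely $s'=s_t$.
\end{lemma}

\begin{proof}
If $t\le p,q$, then $u_p^f(\xi)\approx^f_{s_t}u_t^f(\xi)\approx^f_{s_t}u_q^f(\xi)$ for $f$ and $\xi$ as in \eqref{eq:compat}. Conversely, given $s'$, let $t=(\alpha_q,s',F_p\cup F_q,w)$ with $w^f=u_q^f$ for $f\in F_q$ and $w^f=u_p^f{\uparrow}\alpha_q$ for $f\in F_p\setminus F_q$. Then $t\le q$ since $w$ extends $u_q$, and $t\le p$ by \eqref{eq:compat} for $f\in F_p\cap F_q$ and by $w^f|\alpha_p=u_p^f$ for $f\in F_p\setminus F_q$.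
\end{proof}

The criterion involves only $s_q$, $F_q$ and the restrictions $u_q^f|\alpha_p$, which are the same for $q$ and $q|\alpha_p$. Hence:
\begin{itemize}
\item[(P3)] if $a\in P_\alpha$ and $\alpha_p\ge\alpha$, then $p$ and $a$ are compatible if and only if $p|\alpha$ and $a$ are.
\end{itemize}

\begin{example}\label{ex:amalg}
We work with one branch $f$, and write $(\alpha,s,\{f\},e_\alpha)$ for the condition with $u^f=e_\alpha$. The antichain of Example~\ref{ex:tree} has disappeared: $(\alpha,\emptyset,\{f\},e_\alpha)$ and $(\beta,\emptyset,\{f\},e_\beta)$ are compatible through $s'=\{(f|m,f(m)):m<n\}$, where $n$ exceeds the finitely many values on which $e_\alpha$ and $e_\beta|\alpha$ disagree, since $s'^f$ is $0$ on all $m<n$.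

Labels that are already fixed make the problem real. Let $f$ be the zero sequence, so $s^f(m)=s(f|m)$, and let $s=\{(f|0,7),(f|1,8)\}$. Consider $p=(\alpha,s,\{f\},e_\alpha)$ and $q=(\beta,s,\{f\},e_\beta)$ with $\alpha<\beta$, and suppose that $e_\alpha$ and $e_\beta|\alpha$ differ exactly at $\xi_0,\xi_1$ in a first case and exactly at $\xi_0,\xi_1,\xi_2$ in a second case, with values
\[
\begin{array}{c|ccc}
 &\xi_0&\xi_1&\xi_2\\ \hline
e_\alpha&0&3&5\\
e_\beta&3&5&1
\end{array}
\]
In the first case \eqref{eq:compat} asks for $0\approx3\approx5$. The color $7$ of $0$ is passed along the chain, and $s'=s\cup\{(f|3,7),(f|5,7)\}$ works. In the second case it asks for $0\approx3\approx5\approx1$, that is $7=8$, and $p,q$ are incompatible. Since $e_\alpha$ and $e_\beta$ are injective, the requirements form chains like these. A chain is harmless unless both of its ends are already colored, and a colored right end needs a point of disagreement $\xi<\alpha$ at which $e_\beta$ takes a small value. The proof of the ccc finds two conditions without such a point.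
\end{example}

\section{The countable chain condition}\label{sec:ccc}

\begin{proposition}\label{prop:ccc}
$P$ is ccc.
\end{proposition}

\begin{proof}
Let $p_\nu=(\alpha_\nu,s_\nu,F_\nu,u_\nu)$, $\nu<\omega_1$, be conditions; we find two distinct indices with compatible conditions. We may replace each $p_\nu$ by an extension, and the index set by an uncountable subset. By (P1) we may assume that $\alpha_\nu$ is strictly increasing in $\nu$, and by the $\Delta$-system lemma that $F_\nu\cap F_\mu=F$ for $\nu\neq\mu$.

\emph{Small and large values.} For each $\nu$ choose $M_\nu<\omega$ so large that the nodes $f|M_\nu$, $f\in F$, are pairwise distinct, all nodes in $\operatorname{dom}s_\nu$ have length less than $M_\nu$, and in each of the finitely many cases with $f\in F$ and $u_\nu^f(\xi)\neq e_{\alpha_\nu}(\xi)$ both numbers are less than $M_\nu$. Extend $p_\nu$ by adding to $\operatorname{dom}s_\nu$ the missing nodes $f|m$ with $f\in F$, $m<M_\nu$. There are countably many pairs $(M_\nu,s_\nu)$, so we may assume that $M_\nu=M$ and $s_\nu=s$ for all $\nu$. Now $s^f(m)$ is defined exactly for $m<M$ when $f\in F$. Let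
\[
E_\nu=\{\xi<\alpha_\nu:e_{\alpha_\nu}(\xi)<M\},
\]
a set of at most $M$ elements. By the choice of $M$, for all $f\in F$,
\begin{equation}\label{eq:smalllarge}
\xi\in E_\nu\Rightarrow u_\nu^f(\xi)<M,\qquad\xi\in\alpha_\nu\setminus E_\nu\Rightarrow u_\nu^f(\xi)=e_{\alpha_\nu}(\xi)\ge M .
\end{equation}

\emph{Choice of the two conditions.} We may assume that the $E_\nu$ form a $\Delta$-system with root $E$ and, as there are finitely many possibilities by \eqref{eq:smalllarge}, that $u_\nu^f|E$ does not depend on $\nu$ for $f\in F$. Fix $\nu$. The sets $E_\mu\setminus E$ are pairwise disjoint, so only countably many of them meet the countable set $\alpha_\nu$. Choose $\mu>\nu$ with $(E_\mu\setminus E)\cap\alpha_\nu=\emptyset$. Write $\alpha=\alpha_\nu$, $\beta=\alpha_\mu$.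

\emph{The requirements.} We look for $s'\supseteq s$ as in Lemma~\ref{lem:compat}. Let $f\in F$ and $\xi<\alpha$. If $\xi\in E$, then $u_\nu^f(\xi)=u_\mu^f(\xi)$ and nothing is required. If $\xi\notin E$, then $\xi\notin E_\mu$, so $u_\mu^f(\xi)=e_\beta(\xi)\ge M$; this excludes the second case of Example~\ref{ex:amalg}. Let
\[
D_1=E_\nu\setminus E,\qquad D_2=\{\xi\in\alpha\setminus E_\nu:e_\alpha(\xi)\neq e_\beta(\xi)\}.
\]
These sets are disjoint and finite, $D_2$ by coherence. For $\xi\in\alpha\setminus(E_\nu\cup D_2)$ we have $u_\nu^f(\xi)=e_\alpha(\xi)=e_\beta(\xi)=u_\mu^f(\xi)$. For $\xi\in D_1$ the number $v(f,\xi)=s^f(u_\nu^f(\xi))$ is defined by \eqref{eq:smalllarge}. So \eqref{eq:compat} holds as soon as, for all $f\in F$,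
\begin{itemize}
\item[(a)] $s'^f(e_\beta(\xi))$ is defined and equals $v(f,\xi)$ for $\xi\in D_1$;
\item[(b)] $s'^f(e_\alpha(\xi))$ and $s'^f(e_\beta(\xi))$ are defined and equal for $\xi\in D_2$.
\end{itemize}

\emph{Solving them.} Let $N=e_\beta[D_1\cup D_2]\cup e_\alpha[D_2]$, a finite subset of $[M,\omega)$. Define a partial map $\pi$ on $N$ by $\pi(e_\alpha(\xi))=e_\beta(\xi)$ for $\xi\in D_2$. It is well defined because $e_\alpha$ is injective, and injective because $e_\beta$ is. The numbers $a_\xi=e_\beta(\xi)$, $\xi\in D_1$, are distinct and outside $\operatorname{ran}\pi=e_\beta[D_2]$. Let $O_\xi$ be the set of all $\pi^n(a_\xi)$, $n\ge0$, that are defined. The sets $O_\xi$ are pairwise disjoint: if $\pi^n(a_\xi)=\pi^{n'}(a_{\xi'})$ with $n\le n'$, then $a_\xi=\pi^{n'-n}(a_{\xi'})$ by injectivity, which forces $n=n'$ and $\xi=\xi'$. For $m\in\operatorname{dom}\pi$ we have $m\in O_\xi\iff\pi(m)\in O_\xi$: from right to left, $\pi(m)=\pi^n(a_\xi)$ implies $n\ge1$ and $m=\pi^{n-1}(a_\xi)$. Define $\mathrm{val}_f:N\to\mathbb Z$ to be $v(f,\xi)$ on $O_\xi$ and $0$ outside $\bigcup_{\xi\in D_1}O_\xi$. Then $\mathrm{val}_f(a_\xi)=v(f,\xi)$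 and $\mathrm{val}_f(\pi(m))=\mathrm{val}_f(m)$. Put
\[
s'=s\cup\{(f|m,\ \mathrm{val}_f(m)+f(m)):f\in F,\ m\in N\}.
\]
This is a function. The new nodes have length at least $M$, so they are not in $\operatorname{dom}s$; and $f|m=g|m'$ implies $m=m'\ge M$ and $f|M=g|M$, so $f=g$. Now $s'^f=\mathrm{val}_f$ on $N$, which gives (a) and (b).
\end{proof}

\section{The chain of subalgebras and the embedding}\label{sec:embedding}

Let $B=RO(P)$ and $B_\alpha=\{\bigvee_{a\in A}[a]:A\subseteq P_\alpha\}$.

\begin{lemma}\label{lem:chain}
\begin{itemize}
\item[(a)] $B_\alpha$ is a subalgebra of $B$ closed under arbitrary joins.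
\item[(b)] $B_\alpha\subseteq B_\beta$ for $\alpha<\beta$, and $B=\bigcup_{\alpha<\omega_1}B_\alpha$.
\item[(c)] If $b\in B_\alpha$ and $\alpha_p\ge\alpha$, then $b\wedge[p]\neq0\iff b\wedge[p|\alpha]\neq0$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) A join of joins over subsets of $P_\alpha$ is the join over their union, and $0$ is the empty join. It remains to find complements. For $A\subseteq P_\alpha$ let $A^\perp$ be the set of conditions in $P_\alpha$ incompatible with all $a\in A$, and let $b,b^\perp$ be the joins over $A$ and $A^\perp$. By Lemma~\ref{lem:RO}(a), $b$ is disjoint from each $[a']$, $a'\in A^\perp$, so $b\wedge b^\perp=0$. To see that $b\vee b^\perp=1$, use Lemma~\ref{lem:RO}(b). Let $q\in P$ and let $q^+\le q$ have level at least $\alpha$. If $q^+|\alpha$ is compatible with some $a\in A$, so is $q^+$ by (P3), and $[q]\wedge b\ge[q^+]\wedge[a]\neq0$. Otherwise $q^+|\alpha\in A^\perp$, and $[q]\wedge b^\perp\ge[q^+]\neq0$ by (P1).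

(b) Let $p\in P_\alpha$ and $b=\bigvee\{[r]:r\in P_\beta,\ r\le p\}$, so $b\le[p]$. Given $q\le p$, take $q^+\le q$ of level at least $\beta$. Then $q^+|\beta\le p$ by (P2) and $q^+\le q^+|\beta$, so $[q]\wedge b\ge[q^+]\ne0$. By Lemma~\ref{lem:RO}(b), $[p]=b\in B_\beta$, and $B_\alpha\subseteq B_\beta$ by (a). Each $b\in B$ is a join over an antichain $A'$, which is countable by Proposition~\ref{prop:ccc}. If $\alpha$ bounds the levels in $A'$, then $[a]\in B_\alpha$ for all $a\in A'$, so $b\in B_\alpha$.

(c) Write $b=\bigvee_{a\in A}[a]$ with $A\subseteq P_\alpha$ and combine Lemma~\ref{lem:RO}(a) with (P3).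
\end{proof}

For a tree the level $T_\alpha$ is countable and gives principal ultrafilters. Here $P_\alpha$ is uncountable, because there are $\mathfrak c$ branches. We cover it by countably many directed families, each given by a total labeling $r$ and a rule $z$ that assigns an element of $U_\alpha$ to every branch at once and has a finite description.

Let $R$ be the countable set of functions $r:\omega^{<\omega}\to\mathbb Z$ that vanish at almost all nodes. Let $\mathcal C$ be the countable algebra of subsets of $\omega^\omega$ generated by the cones $\{f:\sigma\subseteq f\}$, $\sigma\in\omega^{<\omega}$. Let $W_\alpha$ be the set of $z:\omega^\omega\to U_\alpha$ with finite range and all fibers in $\mathcal C$; it is countable because $U_\alpha$ and $\mathcal C$ are. For $\alpha\le\beta$ and $w\in W_\beta$ define $w_\alpha(f)=w(f)|\alpha$. Its fibers are finite unions of fibers of $w$, so $w_\alpha\in W_\alpha$. The map $w\mapsto w_\alpha$ is onto $W_\alpha$: given $z$, take $w(f)=z(f){\uparrow}\beta$, which has the same fibers as $z$. For $(r,z)\in R\times W_\alpha$ let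
\[
C_\alpha(r,z)=\{(\alpha,s,F,z|F):s\subseteq r\text{ finite},\ F\subseteq\omega^\omega\text{ finite}\}\subseteq P_\alpha .
\]
These families have three properties.
\begin{itemize}
\item[(C1)] Two elements $(\alpha,s,F,z|F)$ and $(\alpha,s',F',z|F')$ have the common extension $(\alpha,s\cup s',F\cup F',z|(F\cup F'))$ in $C_\alpha(r,z)$.
\item[(C2)] If $p\in C_\beta(r,w)$ and $\alpha\le\beta$, then $p|\alpha\in C_\alpha(r,w_\alpha)$.
\item[(C3)] Every $p\in P_\alpha$ lies in some $C_\alpha(r,z)$. Extend $s_p$ by $0$ to get $r$; take $n$ with the nodes $f|n$, $f\in F_p$, distinct, and let $z$ be $u_p^f$ on the cone of $f|n$ and $e_\alpha$ outside these cones.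
\end{itemize}

By (C1) each family generates a filter, but not an ultrafilter on $B_\alpha$, and ultrafilters chosen independently need not cohere. We choose them by recursion; Lemma~\ref{lem:chain}(c) guarantees that earlier choices do not conflict with later conditions.

\begin{lemma}\label{lem:ultra}
There are ultrafilters $x_\alpha(r,z)$ on $B_\alpha$, for $\alpha<\omega_1$ and $(r,z)\in R\times W_\alpha$, such that $[p]\in x_\alpha(r,z)$ for all $p\in C_\alpha(r,z)$, and $x_\beta(r,w)\cap B_\alpha=x_\alpha(r,w_\alpha)$ for $\alpha<\beta$ and $(r,w)\in R\times W_\beta$.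
\end{lemma}

\begin{proof}
Suppose the ultrafilters are given for all levels below $\beta$, and let $(r,w)\in R\times W_\beta$. We show that
\[
S=\bigcup_{\alpha<\beta}x_\alpha(r,w_\alpha)\ \cup\ \{[p]:p\in C_\beta(r,w)\}\ \subseteq B_\beta
\]
is centered. For $\alpha<\alpha'<\beta$ we have $(w_{\alpha'})_\alpha=w_\alpha$, so $x_\alpha(r,w_\alpha)=x_{\alpha'}(r,w_{\alpha'})\cap B_\alpha$, and the first union is increasing. With (C1) it follows that a finite subset of $S$ is bounded below by some $[p]$ with $p\in C_\beta(r,w)$ if $\beta=0$, and by some $b\wedge[p]$ with $p\in C_\beta(r,w)$, $\alpha<\beta$ and $b\in x_\alpha(r,w_\alpha)$ if $\beta>0$. In the second case $[p|\alpha]\in x_\alpha(r,w_\alpha)$ by (C2), so $b\wedge[p|\alpha]\neq0$, and $b\wedge[p]\neq0$ by Lemma~\ref{lem:chain}(c). Let $x_\beta(r,w)$ be an ultrafilter on $B_\beta$ containing $S$. For $\alpha<\beta$ the ultrafilter $x_\beta(r,w)\cap B_\alpha$ on $B_\alpha$ contains the ultrafilter $x_\alpha(r,w_\alpha)$, so the two are equal.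
\end{proof}

\begin{proposition}\label{prop:embeds}
The countable sets $X_\alpha=\{x_\alpha(r,z):(r,z)\in R\times W_\alpha\}$ satisfy the hypotheses of Theorem~\ref{thm:criterion}. Hence $B$ embeds into $\mathcal P(\mathbb N)/\mathrm{fin}$.
\end{proposition}

\begin{proof}
If $0\neq b\in B_\alpha$, there is $p\in P_\alpha$ with $[p]\le b$. By (C3), $p\in C_\alpha(r,z)$ for some $(r,z)$, so $[p]$ and $b$ belong to $x_\alpha(r,z)$. For $\alpha<\beta$, Lemma~\ref{lem:ultra} gives $\{x\cap B_\alpha:x\in X_\beta\}=\{x_\alpha(r,w_\alpha):(r,w)\in R\times W_\beta\}$, and this is $X_\alpha$ because $w\mapsto w_\alpha$ is onto $W_\alpha$.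
\end{proof}

\section{The algebra is nowhere $\sigma$-centered}\label{sec:nowhere}

In a tree a centered set of nodes is a chain. In $P$, two conditions in the same ultrafilter $V$ may disagree at a point $\xi$, but then $V$ must contain the statement that the two values have the same color. We shall find a branch along which a given $V$ contains such statements for small values only. The next lemma, which strengthens the absence of uncountable chains in Example~\ref{ex:tree}, then gives a contradiction.

\begin{lemma}\label{lem:nobranch}
There are no $k<\omega$ and uncountable $\Gamma\subseteq\omega_1$ such that for all $\xi<\alpha<\beta$ with $\alpha,\beta\in\Gamma$, either $e_\alpha(\xi)=e_\beta(\xi)$ or both numbers are less than $k$.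
\end{lemma}

\begin{proof}
Suppose $k$ and $\Gamma$ exist. For $\alpha\in\Gamma$ let $G_\alpha=\{\xi<\alpha:e_\alpha(\xi)\ge k\}$. Let $\alpha<\beta$ in $\Gamma$ and $\xi<\alpha$. If one of $e_\alpha(\xi),e_\beta(\xi)$ is at least $k$, they are equal. So $G_\alpha=G_\beta\cap\alpha$ and $e_\beta|G_\alpha=e_\alpha|G_\alpha$. Hence $e=\bigcup_{\alpha\in\Gamma}e_\alpha|G_\alpha$ is an increasing union of injections, so an injection of $G=\bigcup_{\alpha\in\Gamma}G_\alpha$ into $\omega$, and $G\cap\alpha=G_\alpha$ for $\alpha\in\Gamma$. As $e_\alpha$ maps $\alpha\setminus G_\alpha$ injectively into $k$, we get $|\alpha\setminus G|\le k$ for all $\alpha$ in the unbounded set $\Gamma$. So $|\omega_1\setminus G|\le k$, and $G$ is an uncountable set with an injection into $\omega$.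
\end{proof}

For $\sigma\in\omega^{<\omega}$ and $v\in\mathbb Z$ let $a(\sigma,v)=[(0,\{(\sigma,v)\},\emptyset,\emptyset)]$, the statement ``$c(\sigma)=v$''. A condition $q$ extends $(0,\{(\sigma,v)\},\emptyset,\emptyset)$ exactly when $s_q(\sigma)=v$. So for fixed $\sigma$ the elements $a(\sigma,v)$ are pairwise disjoint. For $\sigma\neq\tau$ and $d\in\mathbb Z$ let
\[
a(\sigma,\tau,d)=\bigvee_{v\in\mathbb Z}\bigl(a(\sigma,v)\wedge a(\tau,v+d)\bigr),
\]
the statement ``$c(\tau)-c(\sigma)=d$''. An ultrafilter need not contain any $a(\sigma,v)$ and may still contain such a join, so differences of labels are the right objects to control. We note: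
\begin{itemize}
\item[(A1)] $a(\sigma,\tau,d)=a(\tau,\sigma,-d)$, by the substitution $v'=v+d$;
\item[(A2)] $a(\sigma,\tau,d)\wedge a(\sigma,\tau,d')=0$ for $d\ne d'$, since $a(\sigma,v)\wedge a(\tau,v+d)\wedge a(\sigma,v')\wedge a(\tau,v'+d')\neq0$ forces $v=v'$ and then $d=d'$;
\item[(A3)] if $s_q(\tau)-s_q(\sigma)=d$, then $[q]\le a(\sigma,\tau,d)$, through the term $v=s_q(\sigma)$.
\end{itemize}
For a branch $f$ and $m\neq m'$ put
\[
a_f(m',m)=a\bigl(f|m',\,f|m,\,f(m)-f(m')\bigr),
\]
the statement that $m$ and $m'$ have the same color along $f$. By (A1), $a_f(m',m)=a_f(m,m')$. If $m\ne m'$ and $m\approx^f_{s_q}m'$, then $s_q(f|m)-s_q(f|m')=f(m)-f(m')$, so $[q]\le a_f(m',m)$ by (A3).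

\begin{remark}\label{rem:onebranch}
For fixed $f$ the set of all $a_f(m',m)$ is centered: $q=(0,\{(f|m,f(m)):m<n\},\emptyset,\emptyset)$ satisfies $[q]\le a_f(m',m)$ for all distinct $m,m'<n$. So some ultrafilter contains all of them, and the branch in the next lemma cannot be fixed before the ultrafilters.
\end{remark}

\begin{lemma}\label{lem:diag}
Let $V_k$, $k<\omega$, be ultrafilters on $B$ and let $F\subseteq\omega^\omega$ be finite. There is $f\in\omega^\omega\setminus F$ such that, for all $k$ and all $m\neq m'$, $a_f(m',m)\in V_k$ implies $\max(m,m')<k$.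
\end{lemma}

\begin{proof}
By (A2), for each $k$ and $\sigma\neq\tau$ there is at most one $d$ with $a(\sigma,\tau,d)\in V_k$; call it $d_k(\sigma,\tau)$ if it exists. Choose $f(0)\notin\{g(0):g\in F\}$. When $m\ge1$ and $f|m$ is known, choose $f(m)\in\omega$ different from the finitely many numbers $f(m')+d_k(f|m',f|m)$ with $m'<m$, $k\le m$ and $d_k(f|m',f|m)$ defined. If $m'<m$ and $a_f(m',m)\in V_k$, then $d_k(f|m',f|m)=f(m)-f(m')$, which the choice of $f(m)$ excludes for $k\le m$. So $m<k$. The case $m<m'$ follows by the symmetry of $a_f$.
\end{proof}

\begin{proposition}\label{prop:nowhere}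
For every $b\in B\setminus\{0\}$ the algebra $B\restriction b$ is not $\sigma$-centered.
\end{proposition}

\begin{proof}
Suppose $B\restriction b$ is $\sigma$-centered. Meets in $B\restriction b$ are meets in $B$, so its centered sets extend to ultrafilters on $B$: there are ultrafilters $V_k$ on $B$ such that every nonzero element below $b$ lies in some $V_k$. Fix $p=(\gamma,s,F,u)$ with $[p]\le b$, and let $f\notin F$ be given by Lemma~\ref{lem:diag}. For $\gamma\le\alpha<\omega_1$ let
\[
p_\alpha=(\alpha,s,F\cup\{f\},u_\alpha),\qquad u_\alpha^g=u^g{\uparrow}\alpha\ \ (g\in F),\qquad u_\alpha^f=e_\alpha .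
\]
Then $p_\alpha\le p$, so $0\ne[p_\alpha]\le b$, and there are $k$ and an uncountable $\Gamma$ with $[p_\alpha]\in V_k$ for all $\alpha\in\Gamma$.

Let $\alpha<\beta$ in $\Gamma$ and $\xi<\alpha$, and suppose $m=e_\alpha(\xi)$ and $m'=e_\beta(\xi)$ are different. Every common extension $q$ of $p_\alpha$ and $p_\beta$ satisfies $m\approx^f_{s_q}m'$ by Lemma~\ref{lem:compat}, hence $0\ne[q]\le a_f(m',m)$. By Lemma~\ref{lem:RO}(b), $[p_\alpha]\wedge[p_\beta]\le a_f(m',m)$. The left side is in $V_k$, so $a_f(m',m)\in V_k$ and $\max(m,m')<k$. Thus $k$ and $\Gamma$ contradict Lemma~\ref{lem:nobranch}.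
\end{proof}

\section{Proofs of Theorem~\ref{thm:main} and Corollary~\ref{cor:stone}}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The algebra $B=RO(P)$ is complete. Part (1) is Proposition~\ref{prop:embeds} and part (2) is Proposition~\ref{prop:nowhere}, with $b=1$ for the last clause. For (3): $B$ is ccc by Proposition~\ref{prop:ccc} and Lemma~\ref{lem:RO}(d). Since $|P|\le\aleph_1\cdot\mathfrak c=\mathfrak c$ and each element of $B$ is a join over a countable subset of $P$, we have $|B|\le\mathfrak c^{\aleph_0}=\mathfrak c$. The elements $a(\emptyset,v)$, $v\in\mathbb Z$, are nonzero and pairwise disjoint, so distinct subsets of $\mathbb Z$ give distinct joins, and $|B|\ge\mathfrak c$. The chain $(B_\alpha)_{\alpha<\omega_1}$ is as required by Lemma~\ref{lem:chain}, and $B_\alpha$ is $\sigma$-centered because the countable set $X_\alpha$ covers $B_\alpha\setminus\{0\}$. Finally, the $\aleph_1$ centered sets in $\bigcup_{\alpha<\omega_1}X_\alpha$ cover $B\setminus\{0\}$, and countably many centered sets do not, by (2).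
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:stone}]
Recall Stone duality. The Stone space $\operatorname{St}(B)$ is the compact Hausdorff space of ultrafilters on $B$, with the clopen sets $\hat b=\{x:b\in x\}$ as a base. It is extremally disconnected if and only if $B$ is complete. An embedding $\varphi:B\to C$ induces a continuous surjection $x\mapsto\varphi^{-1}(x)$ from $\operatorname{St}(C)$ onto $\operatorname{St}(B)$, and $\operatorname{St}(\mathcal P(\mathbb N)/\mathrm{fin})$ is homeomorphic to $\mathbb N^*$.

Let $B$ be as in Theorem~\ref{thm:main} and $K=\operatorname{St}(B)$, an extremally disconnected continuous image of $\mathbb N^*$ by (1). Disjoint nonempty open sets contain disjoint nonempty sets $\hat b$, so $K$ is ccc. A set $D\subseteq\hat b$ is dense in $\hat b$ exactly when every nonzero $c\le b$ belongs to a member of $D$. Extending the $\aleph_1$ centered sets of (3) to ultrafilters gives a dense subset of $K$ of size at most $\aleph_1$. If a nonempty open set were separable, so would be some nonempty $\hat b$ inside it, since open subspaces of separable spaces are separable; the traces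 on $B\restriction b$ of countably many ultrafilters would then cover its nonzero elements, contrary to (2). In particular $K$ is not separable, and its density is $\aleph_1$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{DH}
Alan Dow and Klaas Pieter Hart, \emph{The measure algebra does not always embed}, arXiv:math/9905016 (1999).

\bibitem{Kunen}
Kunen, \emph{Set Theory}.

\end{thebibliography}
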